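\title{Extension types below a finite complex need not be finite-dimensional}

\begin{abstract}
For CW complexes $K$ and $L$ write $K\le L$ if $L$ is an absolute extensor of every compact space of which $K$ is an absolute extensor; the resulting equivalence classes are called extension types. We show that a countable complex $K$ with $K\le L$ for a compact non-contractible complex $L$ need not have the extension type of a finite-dimensional countable complex: $K=\mathbb{RP}^2\times B\mathbb Z/3\le\mathbb{RP}^2$ is a counterexample. The proof combines a construction of compact metrizable spaces with Miller's theorem on maps out of classifying spaces. We also determine the non-empty compact complexes $L$ for which every countable $K\le L$ has a finite-dimensional countable representative: they are those with non-trivial reduced rational homology, equivalently those with $L\le S^n$ for some $n$.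
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, maps are continuous and \emph{compact} means compact Hausdorff. A CW complex $K$ is an \emph{absolute extensor} of a space $X$, written $K\in AE(X)$, if every map $f:A\to K$ defined on a closed subset $A\subset X$ extends to a map $X\to K$. The model case is a sphere: for compact $X$,
\[
S^n\in AE(X)\iff \dim X\le n,
\]
where $\dim$ is covering dimension. So ``$K\in AE(X)$'' is a dimension bound on $X$ in which the complex $K$ plays the part of the integer $n$, and one compares complexes by comparing the bounds they impose. Write $K\le L$ if, for every compact space $X$, $K\in AE(X)$ implies $L\in AE(X)$. This is a preorder on CW complexes. Write $K\sim L$ if $K\le L$ and $L\le K$; the equivalence classes are the \emph{extension types}.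

The spheres form a strictly increasing chain $S^0\le S^1\le S^2\le\cdots$. A contractible complex is an absolute extensor of every compact space, so it imposes no condition and lies above every complex. If $L$ is a retract of $K$, then $K\le L$; in particular a product of non-empty complexes lies below each factor.

The extension type remembers much less than the homotopy type. Suppose $K\le S^n$. Then $K\in AE(X)$ forces $\dim X\le n$, and a map from such an $X$ can be pushed off every cell of $K$ of dimension greater than $n$. One obtains $K\sim S^n\vee K^{(n)}$, where $K^{(n)}$ is the $n$-skeleton (Proposition~\ref{prop:skeleton}). For example, $S^1\times\mathbb{CP}^\infty$ has cohomology in every degree, yet it lies below $S^1$ and has $1$-skeleton $S^1$, so $S^1\times\mathbb{CP}^\infty\sim S^1\vee S^1$. An upper bound by a sphere therefore makes an extension type finite-dimensional, while an upper bound by a contractible complex says nothing. Between these lies the following question, posed by Dydak~\cite{Dydak}.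

\begin{quote}
\emph{Let $K$ be a countable CW complex and $L$ a compact non-contractible CW complex with $K\le L$. Is there a finite-dimensional countable CW complex $M$ with $M\sim K$?}
\end{quote}

One would guess yes: a compact complex is made of finitely many cells, and if every compact non-contractible $L$ satisfied $L\le S^n$ for some $n$, the argument above would settle the matter. The answer is no. To state it in its strongest form, write $K\le_m L$ if $K\in AE(X)$ implies $L\in AE(X)$ for every compact \emph{metrizable} $X$; thus $K\le L$ implies $K\le_m L$. Let $B\mathbb Z/p=K(\mathbb Z/p,1)$ carry its standard CW structure, with one cell in each dimension.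

\begin{theorem}\label{thm:main}
Let $L$ be a non-empty finite connected CW complex with $\tilde H_*(L;\mathbb Q)=0$, let $p$ be a prime with $\tilde H_*(L;\mathbb F_p)=0$ (every prime not dividing $|\tilde H_*(L;\mathbb Z)|$ qualifies), and put $K=L\times B\mathbb Z/p$. Then $K\le L$ and $K\le B\mathbb Z/p$, but no finite-dimensional countable CW complex $M$ satisfies $K\le_m M\le_m B\mathbb Z/p$. In particular no such $M$ satisfies $K\le M\le B\mathbb Z/p$, and no such $M$ has the extension type of $K$.
\end{theorem}

For $L=\mathbb{RP}^2$ the group $\tilde H_*(L;\mathbb Z)$ is $\mathbb Z/2$, so $L$ is not contractible and $p=3$ qualifies: the countable complex $K=\mathbb{RP}^2\times B\mathbb Z/3\le\mathbb{RP}^2$ answers the question negatively. The complexes $L=S^n\cup_2e^{n+1}$ with $n\ge2$, again with $p=3$, are simply connected examples. The second theorem is not needed for the answer. It says that the guess above is right exactly when $L$ has rational homology.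

\begin{theorem}\label{thm:class}
For a non-empty compact CW complex $L$ the following are equivalent:
\begin{itemize}
\item[(a)] every countable $K\le L$ has the extension type of a finite-dimensional countable CW complex;
\item[(b)] $\tilde H_*(L;\mathbb Q)\ne0$;
\item[(c)] $L\le S^n$ for some $n$.
\end{itemize}
If $L\le S^n$ and $K\le L$ is countable and non-empty, then $K\sim S^n\vee K^{(n)}$, a complex of dimension at most $n$. The bound is sharp: $S^n$ is not equivalent to a complex of dimension less than $n$.
\end{theorem}

Theorem~\ref{thm:class} also holds with $\le_m$ in place of $\le$ throughout: each comparison is proved one test space at a time, and each failure of a comparison is witnessed by a compact metrizable space.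

To prove Theorem~\ref{thm:main} one must refute relations $K\le_m M$, and for that one needs compact spaces $X$ with $K\in AE(X)$ on which some other extension problem has no solution. Section~\ref{sec:compacta} builds them and draws a purely homotopy-theoretic consequence (Corollary~\ref{cor:detect}): if $F$ has finite homotopy groups and all maps from $K$ and its suspensions to $F$ are null-homotopic, then $K\le_m M$ forces every map $M\to F$ to be null-homotopic on finite subcomplexes. Section~\ref{sec:counter} applies this twice. A complex $M$ below $B\mathbb Z/p$ must have mod~$p$ cohomology. A finite-dimensional complex $M$ above $K$ cannot have any, because a top-degree class would be detected by a map to a sphere, whereas $B\mathbb Z/p$ has no essential maps to spheres by Miller's theorem. Sections~\ref{sec:sphere} and~\ref{sec:stable} prove Theorem~\ref{thm:class}; the implication (b)$\Rightarrow$(c) builds a sphere out of copies of $L$ by means of the nilpotence theorem of Hopkins and Smith.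

\medskip\noindent\textbf{Conventions.} $I=[0,1]$. Base points of CW complexes are vertices, $[\ ,\ ]_*$ denotes pointed homotopy classes, and ``$=0$'' for such a set means that it has one element. $\tilde H$ is reduced (co)homology; thus $\tilde H_*(L;\mathbb Q)\ne0$ if $L$ is disconnected. In every product or smash product of CW complexes below at most one factor is infinite, so these products are CW complexes whose cells are products of cells. HEP abbreviates ``homotopy extension property''. The characterization of $\dim X\le n$ by $S^n$ serves only as motivation; the proofs do not use it.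

\section{Maps from compact spaces to CW complexes}\label{sec:basic}

Although the definition of $AE(X)$ asks for strict extensions, for compact $X$ everything depends only on homotopy classes.

\begin{lemma}\label{lem:basic}
Let $X$ be compact, $A\subset X$ closed, and $K,U,W$ CW complexes.
\begin{itemize}
\item[(a)] Every map $f:A\to K$ extends over an open neighborhood of $A$, with values in a finite subcomplex of $K$.
\item[(b)] Every map $X\times0\cup A\times I\to K$ extends over $X\times I$.
\item[(c)] A map $f:A\to K$ extends over $X$ if and only if some map homotopic to $f$ does.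
\item[(d)] If $i:U\to W$ and $r:W\to U$ satisfy $ri\simeq\mathrm{id}_U$, then $W\in AE(X)$ implies $U\in AE(X)$. In particular ``$K\in AE(X)$'' depends only on the homotopy type of $K$.
\item[(e)] If $W\in AE(X)$, then $W\in AE(X')$ for every closed $X'\subset X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The compact set $f(A)$ lies in a finite subcomplex $K'$, and $K'$ embeds in some $\mathbb R^d$ as a retract of an open set $O$. Extend $f$ to $\bar f:X\to\mathbb R^d$ by Tietze's theorem and compose $\bar f|\bar f^{-1}(O)$ with the retraction.
(b) By (a) the map extends to $\bar h$ on an open set $O\subset X\times I$. Choose an open $V\supset A$ with $V\times I\subset O$ and a function $\lambda:X\to I$ equal to $1$ on $A$ and to $0$ off $V$, and take $(x,t)\mapsto\bar h(x,\lambda(x)t)$.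
(c) follows from (b).
(d) Given $f:A\to U$, extend $if$ to $g:X\to W$; then $rg$ extends $rif\simeq f$, and (c) applies.
(e) A closed subset of $X'$ is closed in $X$; extend over $X$ and restrict.
\end{proof}

Our test spaces will be inverse limits, and maps out of them are controlled at finite stages. For an inverse sequence $(X_i)$ with limit $X$ let $p_{ji}:X_j\to X_i$ $(j\ge i)$ and $p_{\infty i}:X\to X_i$ be the projections.

\begin{lemma}[see \cite{MS}]\label{lem:limit}
Let $X=\varprojlim X_i$ be the limit of an inverse sequence of compact spaces and $F$ a CW complex. Every map $X\to F$ is homotopic to $g_ip_{\infty i}$ for some $i$ and some $g_i:X_i\to F$. If $u,v:X_i\to F$ satisfy $up_{\infty i}\simeq vp_{\infty i}$, then $up_{ji}\simeq vp_{ji}$ for some $j\ge i$.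
\end{lemma}

Extension problems concern free homotopy, while the computations are pointed. For null-homotopies there is no difference.

\begin{lemma}\label{lem:free}
Let $(Z,z_0)$ be a pointed CW complex and $g:(Z,z_0)\to(F,y_0)$ a pointed map. If $g$ is freely null-homotopic, then it is pointed null-homotopic. Hence, for path-connected $F$, $[Z,F]_*=0$ if and only if every map $Z\to F$ is null-homotopic.
\end{lemma}

\begin{proof}
Let $\gamma$ be the track of $z_0$ under a free null-homotopy. Follow the null-homotopy by the constant maps along $\gamma^{-1}$. This gives $H:Z\times I\to F$ from $g$ to the constant map at $y_0$, with track $\gamma\gamma^{-1}$, a loop that contracts rel endpoints. By HEP for $(Z\times I,\,Z\times\partial I\cup z_0\times I)$, deform $H$ rel $Z\times\partial I$ until the track is constant. For the last claim, every map $Z\to F$ is homotopic to a pointed one by HEP for $(Z,z_0)$.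
\end{proof}

For a pointed CW pair $(Z,Z')$ and a pointed space $F$, HEP gives an exact sequence of pointed sets
\begin{equation}\label{eq:exact}
[Z/Z',F]_*\to[Z,F]_*\to[Z',F]_*;
\end{equation}
so the middle term is $0$ if the outer terms are.

Finally we recall some piecewise-linear facts. A \emph{compact polyhedron} is the underlying space of a finite simplicial complex in a Euclidean space, a \emph{subpolyhedron} is a subcomplex of some triangulation, and a map is \emph{PL} if it is simplicial for some triangulations. Finitely many subpolyhedra are subcomplexes of a common triangulation, which can be made arbitrarily fine by barycentric subdivision. Finite unions, intersections and products of subpolyhedra, preimages of subpolyhedra under PL maps, and graphs of PL maps are subpolyhedra. Every countable CW complex is homotopy equivalent to a countable simplicial complex, and every finite one to a compact polyhedron.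

\section{Compacta that solve all problems for $K$ and keep one for $F$}\label{sec:compacta}

\begin{definition}
Let $K$ be a non-empty connected CW complex and $F$ a path-connected CW complex. We say that $K$ is \emph{invisible to} $F$ if $[S^q\wedge K,F]_*=0$ for all $q\ge0$.
\end{definition}

By Lemma~\ref{lem:free} this says that all maps $S^q\wedge K\to F$ are null-homotopic, which depends only on the homotopy types of $K$ and $F$.

\begin{proposition}\label{prop:A}
Let $K$ be a non-empty connected countable CW complex and $F$ a path-connected CW complex such that $\pi_i(F)$ is finite for all $i\ge1$ and $K$ is invisible to $F$. Let $B$ be a compact polyhedron, $C\subset B$ a subpolyhedron, and $a:C\to F$ a map that does not extend over $B$. Then there are a compact metrizable space $X$ with $K\in AE(X)$ and a map $\pi:X\to B$ such that $a\pi|:\pi^{-1}(C)\to F$ does not extend over $X$.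
\end{proposition}

We use the proposition only in the following form, from which the space $X$ has disappeared.

\begin{corollary}\label{cor:detect}
Let $K$ and $F$ be as in Proposition~\ref{prop:A} and let $M$ be a CW complex with $K\le_m M$. Then every map $\alpha:M\to F$ is null-homotopic on every non-empty finite subcomplex $M_0$ of $M$.
\end{corollary}

\begin{proof}
Suppose $\alpha|M_0$ is not null-homotopic. Choose a homotopy equivalence $\varepsilon:C\to M_0$ from a compact polyhedron and let $B$ be the cone on $C$. The map $a=\alpha\varepsilon$ is not null-homotopic, so it does not extend over $B$. Take $X$ and $\pi$ from the proposition and put $A=\pi^{-1}(C)$. Since $K\in AE(X)$ and $K\le_m M$, the map $\varepsilon\pi|A:A\to M$ extends to some $h:X\to M$. Then $\alpha h$ extends $a\pi|A$, a contradiction.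
\end{proof}

The space $X$ is the limit of a tower of polyhedra over $B$. Each floor solves one extension problem with target $K$ and must leave the problem $a$ unsolved. Here is one floor in the smallest case.

\begin{example}\label{ex:rp2}
Let $K=\mathbb{RP}^2$ and $F=B\mathbb Z/3$. Then $[S^q\wedge K,F]_*=\tilde H^{1-q}(\mathbb{RP}^2;\mathbb Z/3)=0$, so $K$ is invisible to $F$. Let $(B,C)=(D^2,S^1)$ and let $a:S^1\to F$ represent a generator of $\pi_1(F)=\mathbb Z/3$. The problem to be solved is the essential loop $f:S^1\to\mathbb{RP}^2$, which does not extend over $D^2$.

Cut $D^2$ into the annulus $N=\{|x|\ge\frac12\}$ and the disk $R=\{|x|\le\frac12\}$, extend $f$ to $\varphi(x)=f(x/|x|)$ on $N$, and let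
\[
W=\{(x,\varphi(x)):x\in N\}\ \cup\ R\times\mathbb{RP}^2\ \subset\ D^2\times\mathbb{RP}^2,
\]
with first projection $\pi:W\to D^2$. Over the boundary circle $W$ is the graph of $f$, so $\pi^{-1}(S^1)$ is a copy of $S^1$, and the second projection $W\to\mathbb{RP}^2$ extends $f\pi$. The two pieces of $W$ meet in the graph of $\varphi$ over the circle $|x|=\frac12$, which generates both the fundamental group $\mathbb Z$ of the first piece and the fundamental group $\mathbb Z/2$ of the second. By van Kampen's theorem $\pi_1(W)=\mathbb Z/2$, generated by the boundary circle. An extension of $a\pi$ over $W$ would give a homomorphism $\mathbb Z/2\to\mathbb Z/3$ hitting a generator, which does not exist. So $f$ is solved and $a$ survives. Invisibility cannot be dropped: for $F=B\mathbb Z/2=\mathbb{RP}^\infty$ and $a$ the composite of $f$ with the inclusion, solving $f$ solves $a$.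
\end{example}

Three things remain to be done in general. The computation with $\pi_1$ must be replaced by the statement that $F$ cannot tell $R\times K$ from $R$ (Lemma~\ref{lem:star}). If $K$ is infinite, $R\times K$ is not compact and must be replaced by $R\times K_n$ for a finite subcomplex $K_n$, which is in general not invisible to $F$; this is where the finiteness of $\pi_i(F)$ enters (Lemmas~\ref{lem:finite} and~\ref{lem:step}). And the new space poses new problems for $K$, so the step must be iterated, with bookkeeping.

\begin{lemma}\label{lem:star}
Let $K$ be invisible to $F$ and let $k_0$ be a vertex of $K$. For every finite CW pair $(R,S)$, every map $R\times k_0\cup S\times K\to F$ extends over $R\times K$.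
\end{lemma}

\begin{proof}
Attach the cells of $R\setminus S$ one at a time in order of dimension and pull the data back along characteristic maps. This reduces the lemma to $(R,S)=(D^q,S^{q-1})$. For $q=0$ extend by a constant map. Let $q\ge1$, let $Z=D^q\times k_0\cup S^{q-1}\times K$, let $\psi:Z\to F$ be given, and let $s_0$ be the base point of $S^{q-1}$. The subcomplex $Z'=D^q\times k_0\cup s_0\times K$ deformation retracts to $s_0\times K$, so $\psi|Z'$ is null-homotopic. By HEP, $\psi$ is homotopic to a map that is constant on $Z'$ and hence factors through $Z/Z'=S^{q-1}\wedge K$. Every map $S^{q-1}\wedge K\to F$ is null-homotopic, so $\psi$ is null-homotopic, and by HEP for the CW pair $(D^q\times K,Z)$ it extends over $D^q\times K$.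
\end{proof}

\begin{lemma}\label{lem:finite}
Let $F$ be path-connected with $\pi_i(F)$ finite for all $i\ge1$, let $(Z,Z_0)$ be a finite CW pair and $b:Z_0\to F$ a map. Then the extensions of $b$ over $Z$ fall into finitely many homotopy classes rel $Z_0$.
\end{lemma}

\begin{proof}
Induct on the number of cells of $Z\setminus Z_0$. Let $Z=Z'\cup e^q$ with $Z'\supset Z_0$ a subcomplex, and let $h_1,\dots,h_r$ represent the classes over $Z'$. By HEP for $(Z,Z')$, every extension of $b$ over $Z$ is homotopic rel $Z_0$ to an extension of some $h_\nu$. Extensions of $h_\nu$ over $e^q$, up to homotopy rel $Z'$, are maps $D^q\to F$ with prescribed boundary values up to homotopy rel boundary. For $q\ge1$ this set is empty or in bijection with $\pi_q(F)$; for $q=0$ it has one element because $F$ is path-connected.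
\end{proof}

All hypotheses and conclusions of Proposition~\ref{prop:A} are homotopy invariant in $K$ (Lemma~\ref{lem:basic}(d)), so for the rest of this section $K$ is a countable simplicial complex, written as an increasing union $K=\bigcup_{n\ge0}K_n$ of finite subcomplexes, and $k_0\in K_0$ is a vertex.

\begin{lemma}[one step]\label{lem:step}
Let $K$ and $F$ be as in Proposition~\ref{prop:A}. Let $Y$ be a compact polyhedron with subpolyhedra $C$ and $D$, let $a:C\to F$ be a map that does not extend over $Y$, and let $f:D\to K$ be any map. Then there are a compact polyhedron $Y'$ and a PL map $\pi:Y'\to Y$ such that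
\begin{itemize}
\item[(i)] $f\pi|:\pi^{-1}(D)\to K$ extends over $Y'$;
\item[(ii)] $a\pi|:\pi^{-1}(C)\to F$ does not extend over $Y'$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Construction.} By Lemma~\ref{lem:basic}(a), $f$ extends to $\bar f:U\to K_{n_0}$ for some open $U\supset D$ and some $n_0$. Triangulate $Y$ with $C$ and $D$ as subcomplexes, so finely that the union $N$ of the closed simplices meeting $D$ lies in $U$. Let $R$ be the union of the closed simplices disjoint from $D$. Then $N$ and $R$ are subcomplexes, $N\cup R=Y$ and $R\cap D=\emptyset$. Simplicial approximation gives a PL map $\varphi:N\to K_{n_0}$ homotopic to $\bar f|N$, so $\varphi|D\simeq f$. For $n\ge n_0$ put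
\[
W_n=\operatorname{gr}(\varphi)\cup R\times K_n\ \subset\ Y\times K_n,
\]
where $\operatorname{gr}(\varphi)$ is the graph of $\varphi$ (Figure~\ref{fig:W}). This is a compact polyhedron, the projection $\pi$ to $Y$ is PL, and $W_n^C=W_n\cap\pi^{-1}(C)$ is a subpolyhedron. We show that $Y'=W_n$ works for some $n$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (3,1) rectangle (8,3.5);
\draw (3,1) rectangle (8,3.5);
\node at (5.5,2.25) {$R\times K_n$};
\draw[thick] (0,1.6) .. controls (1,3.4) and (2,1.2) .. (3,2.4);
\node at (1.2,3.0) {$\operatorname{gr}(\varphi)$};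
\draw[->] (8.3,2.25) -- (9.1,2.25);
\draw (9.4,1) -- (9.4,3.5) node[midway,right] {$K_n$};
\draw[->] (5.5,0.85) -- (5.5,0.2) node[midway,right] {$\pi$};
\draw (0,0) -- (8,0) node[right] {$Y$};
\draw[ultra thick] (0,0) -- (2,0) node[midway,above] {$D$};
\draw[|-|] (0,-0.35) -- (3,-0.35) node[midway,below] {$N$};
\draw[|-|] (3,-0.35) -- (8,-0.35) node[midway,below] {$R$};
\end{tikzpicture}
\caption{The polyhedron $W_n\subset Y\times K_n$. Here $D\subset Y$ carries a map to $K$, extended to $\varphi$ on a neighborhood $N$ of $D$, and $R$ is the part of $Y$ away from $D$. The fiber of $\pi$ is $K_n$ over points of $R$ and the single point $\varphi(y)$ over $y\notin R$, so the projection $W_n\to K_n$ extends $\varphi\pi$ from $\pi^{-1}(D)$.}\label{fig:W}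
\end{figure}

\emph{Property (i) holds for every $n$.} Since $R\cap D=\emptyset$, the set $W_n\cap\pi^{-1}(D)$ lies in $\operatorname{gr}(\varphi)$. There the projection $W_n\to K$ equals $\varphi\pi\simeq f\pi$. Apply Lemma~\ref{lem:basic}(c).

\emph{Property (ii) holds for some $n$.} Suppose that $a\pi|W_n^C$ extends over $W_n$ for every $n\ge n_0$. We first assemble the extensions into one map over all of $K$, and then use invisibility to descend to $Y$.

Let $\mathcal S_n$ be the set of homotopy classes rel $W_n^C$ of extensions over $W_n$. It is non-empty by assumption and finite by Lemma~\ref{lem:finite}. Restriction gives maps $\mathcal S_{n+1}\to\mathcal S_n$, and an inverse sequence of non-empty finite sets has non-empty limit. So there are extensions $g_n:W_n\to F$ with $g_{n+1}|W_n\simeq g_n$ rel $W_n^C$. Since $W_n\cap W_{n+1}^C=W_n^C$, this homotopy and the stationary homotopy on $W_{n+1}^C$ fit together, and by HEP for the polyhedral pair $(W_{n+1},W_n\cup W_{n+1}^C)$ they extend over $W_{n+1}$. This replaces $g_{n+1}$ by a map in the same class of $\mathcal S_{n+1}$ that restricts to $g_n$. Doing this for $n=n_0,n_0+1,\dots$ in turn,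 we may assume $g_{n+1}|W_n=g_n$ for all $n$. The $g_n$ then define
\[
G:R\times K\to F\qquad\text{and}\qquad g_N:N\to F,\quad g_N(x)=g_{n_0}(x,\varphi(x)),
\]
where $G$ is continuous because the CW complex $R\times K$ is the union of the subcomplexes $R\times K_n$. With $R_C=R\cap C$ and $N_C=N\cap C$ they satisfy
\[
G(x,k)=a(x)\ \ (x\in R_C),\qquad g_N=a\ \text{ on }N_C,\qquad g_N(x)=G(x,\varphi(x))\ \ (x\in R\cap N).
\]

Put $g_R(x)=G(x,k_0)$ for $x\in R$; then $g_R=a$ on $R_C$. The maps $g_R$ and $g_N$ both agree with $a$, but on $R\cap N$ they evaluate $G$ at different points of $K$, so they need not agree with each other. To repair this, apply Lemma~\ref{lem:star} to the pair $(R\times I,\ R\times\partial I\cup R_C\times I)$ and the map given at $(x,t,k)$ by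
\[
G(x,k)\ \text{ if }t=0,\qquad g_R(x)\ \text{ if }t=1,\qquad a(x)\ \text{ if }x\in R_C,\qquad g_R(x)\ \text{ if }k=k_0.
\]
These prescriptions agree on overlaps because $G(x,k_0)=g_R(x)$ and $G(x,k)=g_R(x)=a(x)$ for $x\in R_C$. We obtain $H:R\times I\times K\to F$ extending them. On the subcomplex $(R\cap N)\cup N_C$ of $N$ consider the homotopy equal to $H(x,t,\varphi(x))$ for $x\in R\cap N$ and to $a(x)$ for $x\in N_C$; the two formulas agree for $x\in R\cap N\cap C$. It starts at $g_N$, so by HEP it extends to a homotopy on $N$ from $g_N$ to a map $g_N'$ with $g_N'=g_R$ on $R\cap N$ and $g_N'=a$ on $N_C$. Now $g_R$ and $g_N'$ glue to a map $Y\to F$ extending $a$, contrary to hypothesis.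
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
\emph{The tower.} We construct compact polyhedra $X_0=B,X_1,X_2,\dots$ and PL maps $X_{j+1}\to X_j$, with composites $p_{ji}:X_j\to X_i$, such that, with $C_j=p_{j0}^{-1}(C)$, the map $a_j=ap_{j0}|C_j$ does not extend over $X_j$.

As soon as $X_i$ is constructed, fix triangulations $\tau_{i,1},\tau_{i,2},\dots$ of $X_i$ with mesh tending to $0$, and consider the pairs $(D,f)$ in which $D$ is a subcomplex of some $\tau_{i,k}$ and $f:D\to K$ runs through one representative of each homotopy class. There are countably many: this is where the countability of $K$ is used, since by simplicial approximation each class contains a simplicial map from an iterated barycentric subdivision of $D$ to some $K_n$. List them, with repetitions if necessary, as $T_{i,0},T_{i,1},\dots$. Every $j\ge0$ is uniquely written as $j+1=2^i(2l+1)$, and then $i\le 2^i-1\le j$, so $T_{i,l}=(D,f)$ is available when $X_j$ is. Let $X_{j+1}\to X_j$ be given by Lemma~\ref{lem:step} for $Y=X_j$, the map $a_j$ on $C_j$, and the map $fp_{ji}$ on the subpolyhedron $p_{ji}^{-1}(D)$. Every pair $T_{i,l}$ is treated at some stage.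 Let $X=\varprojlim X_j$, a compact metrizable space, and $\pi=p_{\infty0}$. Then $\pi^{-1}(C)=\varprojlim C_j$.

\emph{$K\in AE(X)$.} Let $A\subset X$ be closed, $h:A\to K$ a map, and $A_i=p_{\infty i}(A)$. Then $A=\varprojlim A_i$, because a point of $X$ with $i$-th coordinate in $A_i$ for all $i$ lies in the closure of $A$. By Lemma~\ref{lem:limit}, $h\simeq h_ip_{\infty i}|A$ for some $i$ and $h_i:A_i\to K$. Extend $h_i$ over an open set $U\supset A_i$. For large $k$ the union $D$ of the closed simplices of $\tau_{i,k}$ meeting $A_i$ lies in $U$, so $h_i$ extends over $D$, and the extension is homotopic to $f$ for some listed pair $(D,f)$. If this pair was treated at stage $j$, then $fp_{j+1,i}$ extends from $p_{j+1,i}^{-1}(D)$ over $X_{j+1}$. Composing with $p_{\infty,j+1}$ shows that $fp_{\infty i}|A$ extends over $X$. As $fp_{\infty i}|A\simeq h$, so does $h$.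

\emph{$a\pi|\pi^{-1}(C)$ does not extend.} Suppose $g:X\to F$ extends it. By Lemma~\ref{lem:limit}, $g\simeq g_ip_{\infty i}$ for some $g_i:X_i\to F$. The maps $g_i|C_i$ and $a_i$ become homotopic on $\varprojlim C_j$, hence on some $C_j$. Thus $a_j$ is homotopic to the restriction of $g_ip_{ji}$ and extends over $X_j$ by Lemma~\ref{lem:basic}(c), a contradiction.
\end{proof}

\section{The counterexample}\label{sec:counter}

Let $L$, $p$ and $K=L\times E$ be as in Theorem~\ref{thm:main}, where $E=B\mathbb Z/p$. The theorem follows from two opposite constraints on the mod~$p$ cohomology of a complex $M$ between $K$ and $E$. The first uses only that $M$ is countable, the second only that $M$ is finite-dimensional.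

\begin{proposition}\label{prop:below}
If $M$ is a non-empty connected countable CW complex with $M\le_m E$, then $H^1(M;\mathbb F_p)\ne0$.
\end{proposition}

\begin{proof}
Suppose $H^1(M;\mathbb F_p)=0$. Then $[S^q\wedge M,E]_*=\tilde H^1(S^q\wedge M;\mathbb F_p)=\tilde H^{1-q}(M;\mathbb F_p)=0$ for all $q\ge0$, so $M$ is invisible to $E$, and $E$ is connected with finite homotopy groups. Corollary~\ref{cor:detect}, applied to the relation $M\le_m E$ and the target $F=E$, shows that the identity of $E$ is null-homotopic on the $1$-skeleton $S^1$ of $E$. But this circle generates $\pi_1(E)=\mathbb Z/p$.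
\end{proof}

\begin{proposition}\label{prop:above}
If $M$ is a non-empty connected finite-dimensional CW complex with $K\le_m M$, then $\tilde H^*(M;\mathbb F_p)=0$.
\end{proposition}

To apply Corollary~\ref{cor:detect} we need a target $F$ that sees the mod~$p$ cohomology of $M$ but not $K$. An Eilenberg--MacLane space $K(\mathbb F_p,j)$ sees $E$. A sphere does not, by the following theorem.

\begin{theorem}[Miller {\cite[Theorem A]{Miller}}]\label{thm:miller}
If $G$ is a locally finite group and $Y$ a connected finite-dimensional CW complex, then the space $\mathrm{Map}_*(BG,Y)$ of pointed maps is weakly contractible.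
\end{theorem}

The homotopy groups of $\mathrm{Map}_*(E,S^N)$ at the constant map are the sets $[S^r\wedge E,S^N]_*$, so these vanish for all $r\ge0$ and $N\ge1$. A sphere has two defects, however: $\pi_N(S^N)$ is infinite, and a sphere may see $L$ (the quotient map $\mathbb{RP}^2\to\mathbb{RP}^2/\mathbb{RP}^1=S^2$ is non-zero on mod~$2$ cohomology). Both are cured by introducing mod~$p$ coefficients through the Moore space $P=S^1\cup_pe^2$. For $N\ge3$ choose a pointed CW complex $F_N$ and a pointed weak equivalence $F_N\to\mathrm{Map}_*(P,S^N)$, with the compact-open topology. Since $P$ is compact, the exponential law gives bijections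
\begin{equation}\label{eq:adj}
[V,F_N]_*\cong[V,\mathrm{Map}_*(P,S^N)]_*\cong[V\wedge P,S^N]_*,
\end{equation}
natural in the pointed CW complex $V$.

\begin{lemma}\label{lem:moore}
For a pointed CW complex $V$ there are isomorphisms, natural for inclusions of subcomplexes,
\[
\tilde H_i(V\wedge P;\mathbb Z)\cong\tilde H_{i-1}(V;\mathbb F_p),\qquad
\tilde H^i(V\wedge P;\mathbb Z)\cong\mathrm{Hom}\bigl(\tilde H_{i-2}(V;\mathbb F_p),\mathbb F_p\bigr).
\]
\end{lemma}

\begin{proof}
The reduced cellular chain complex of $V\wedge P$ is $\tilde C_*(V)\otimes\tilde C_*(P)$, and $\tilde C_*(P)$ is $\mathbb Z\xrightarrow{p}\mathbb Z$ in degrees $2$ and $1$. It maps onto $\mathbb F_p$ placed in degree $1$, with kernel the contractible complex $J=(\mathbb Z\xrightarrow{\cong}p\mathbb Z)$. Tensoring with the free complex $\tilde C_*(V)$ preserves this short exact sequence, and $\tilde C_*(V)\otimes J$ is contractible. This gives the first isomorphism. In particular the groups $T_i=\tilde H_i(V\wedge P;\mathbb Z)$ are killed by $p$, so $\mathrm{Hom}(T_i,\mathbb Z)=0$ and the universal coefficient theorem gives $\tilde H^i(V\wedge P;\mathbb Z)\cong\mathrm{Ext}(T_{i-1},\mathbb Z)$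 naturally. From $0\to\mathbb Z\to\mathbb Q\to\mathbb Q/\mathbb Z\to0$ and $\mathrm{Hom}(T,\mathbb Q)=\mathrm{Ext}(T,\mathbb Q)=0$ we get $\mathrm{Ext}(T,\mathbb Z)\cong\mathrm{Hom}(T,\mathbb Q/\mathbb Z)=\mathrm{Hom}(T,\mathbb F_p)$ for $T$ killed by $p$.
\end{proof}

\begin{lemma}\label{lem:FN}
For $N\ge3$, the complex $F_N$ is path-connected, $\pi_i(F_N)$ is finite for all $i\ge1$, and $K$ is invisible to $F_N$.
\end{lemma}

\begin{proof}
By \eqref{eq:adj}, $\pi_i(F_N)=[S^i\wedge P,S^N]_*$. For $i=0$ this is $0$ because $\dim P=2<N$. For $i\ge1$, smash the cofiber sequence $S^1\xrightarrow{p}S^1\to P\to S^2\xrightarrow{p}S^2$ with $S^i$ and map to $S^N$; this gives an exact sequence of groups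
\[
\pi_{i+2}(S^N)\xrightarrow{p}\pi_{i+2}(S^N)\to\pi_i(F_N)\to\pi_{i+1}(S^N)\xrightarrow{p}\pi_{i+1}(S^N).
\]
The groups $\pi_*(S^N)$ are finitely generated (Serre), so multiplication by $p$ has finite kernel and cokernel, and $\pi_i(F_N)$ is finite.

For invisibility we must show $[S^q\wedge K\wedge P,S^N]_*=0$ for $q\ge0$. Let $e_0$ be the base point of $E$ and $L_+$ the union of $L$ with a disjoint base point. Then $K/(L\times e_0)=L_+\wedge E$, and \eqref{eq:exact} reads
\[
[S^q\wedge L_+\wedge P\wedge E,S^N]_*\to[S^q\wedge K\wedge P,S^N]_*\to[S^q\wedge L\wedge P,S^N]_*.
\]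

The right term vanishes because $L\wedge P$ is contractible. Indeed, after collapsing a maximal tree, $L$ has a single vertex, as does $P$; then all cells of $L\wedge P$ other than the base point have dimension at least $2$, so $L\wedge P$ is simply connected. By Lemma~\ref{lem:moore} and the hypothesis $\tilde H_*(L;\mathbb F_p)=0$ it is acyclic. The theorems of Hurewicz and Whitehead finish the argument.

The left term has the form $[Q\wedge E,S^N]_*$ with $Q$ a finite pointed CW complex; here the finiteness of $L$ is used. We show that it vanishes by induction on the number of cells of $Q$. If $Q$ is a point, so is $Q\wedge E$. If $Q=Q'\cup e^r$, then $Q/Q'=S^r$, and \eqref{eq:exact} gives the exact sequence $[S^r\wedge E,S^N]_*\to[Q\wedge E,S^N]_*\to[Q'\wedge E,S^N]_*$, whose outer terms vanish by Theorem~\ref{thm:miller} and by induction.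
\end{proof}

It remains to see that $F_N$, for the right $N$, does see $M$. A cohomology class is a map to an Eilenberg--MacLane space, and in general it does not come from a map to a sphere. It does when no cohomology lies above it to carry an obstruction. This is why we take a class of top degree, and the existence of a top degree is what the finite-dimensionality of $M$ provides; for $K$ itself, $H^j(K;\mathbb F_p)\cong H^j(E;\mathbb F_p)$ is non-zero for every $j$.

\begin{lemma}\label{lem:essential}
Let $M$ be a non-empty connected finite-dimensional CW complex with $\tilde H^*(M;\mathbb F_p)\ne0$. Let $j\ge1$ be maximal with $H^j(M;\mathbb F_p)\ne0$ and put $N=j+2$. Then there are a map $\alpha:M\to F_N$ and a non-empty finite subcomplex $M_0\subset M$ such that $\alpha|M_0$ is not null-homotopic.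
\end{lemma}

\begin{proof}
Let $Z=M\wedge P$. Since $H^i(M;\mathbb F_p)$ is the dual vector space of $H_i(M;\mathbb F_p)$, we have $H_j(M;\mathbb F_p)\ne0$ and $H_i(M;\mathbb F_p)=0$ for $i>j$. By Lemma~\ref{lem:moore}, $H_i(Z;\mathbb Z)=0$ for $i\ge N$, so by universal coefficients
\begin{equation}\label{eq:vanish}
H^i(Z;G)=0\qquad\text{for all }i>N\text{ and all abelian groups }G.
\end{equation}
Choose a non-zero functional $c'$ on $H_j(M;\mathbb F_p)$ and let $c\in H^N(Z;\mathbb Z)$ correspond to it under Lemma~\ref{lem:moore}. A homology class on which $c'$ is non-zero is carried by a finite subcomplex $M_0$ containing the base point, and by naturality $c|M_0\wedge P\ne0$.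

We construct a pointed map $\hat\alpha:Z\to S^N$ with $\hat\alpha^*\iota=c$, where $\iota$ generates $H^N(S^N;\mathbb Z)$. Build $K(\mathbb Z,N)$ from $S^N$ by attaching cells of dimension at least $N+2$, with fundamental class restricting to $\iota$, and represent $c$ by a cellular map $\gamma:Z\to K(\mathbb Z,N)$. Then $\gamma$ maps $Z^{(N+1)}$ into $S^N$. Recall that a map $\beta:Z^{(i)}\to S^N$ has an obstruction class in $H^{i+1}(Z;\pi_i(S^N))$, which vanishes if and only if $\beta|Z^{(i-1)}$ extends over $Z^{(i+1)}$. For $i\ge N+1$ these groups vanish by \eqref{eq:vanish}. Starting from $\gamma|Z^{(N+1)}$ and proceeding up the skeleta, we obtain $\hat\alpha:Z\to S^N$ that agrees with $\gamma$ on $Z^{(N)}$. Since $H^N(Z;\mathbb Z)\to H^N(Z^{(N)};\mathbb Z)$ is injective, $\hat\alpha^*\iota=c$.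

As $c|M_0\wedge P\ne0$, the map $\hat\alpha|M_0\wedge P$ is not null-homotopic. Let $\alpha:M\to F_N$ be a pointed map corresponding to $\hat\alpha$ under \eqref{eq:adj}. By naturality $\alpha|M_0$ is not pointed null-homotopic, and by Lemma~\ref{lem:free} it is not freely null-homotopic.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:above}]
If $\tilde H^*(M;\mathbb F_p)\ne0$, take $N\ge3$, $\alpha$ and $M_0$ from Lemma~\ref{lem:essential}. The complex $K$ is non-empty, connected and countable, so by Lemma~\ref{lem:FN} Corollary~\ref{cor:detect} applies to $K$, $F_N$ and $M$. It says that $\alpha|M_0$ is null-homotopic, a contradiction.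
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\tilde H_*(L;\mathbb Q)=0$, the finitely generated group $\tilde H_*(L;\mathbb Z)$ is finite, and for $p$ prime to its order both $\tilde H_i(L;\mathbb Z)\otimes\mathbb F_p$ and $\mathrm{Tor}(\tilde H_{i-1}(L;\mathbb Z),\mathbb F_p)$ vanish; so such $p$ qualify. This is the only role of the rational hypothesis.

Both $L$ and $E$ are retracts of $K$, so $K\le L$ and $K\le E$ by Lemma~\ref{lem:basic}(d). Let $M$ be countable and finite-dimensional with $K\le_m M\le_m E$. Since $K\ne\emptyset$, we have $K\in AE(\mathrm{pt})$, hence $M\in AE(\mathrm{pt})$ and $M\ne\emptyset$. Also $K\in AE(I)$: a map from a closed $A\subset I$ extends over a neighborhood of $A$, hence over a finite union of closed intervals containing $A$, and the finitely many gaps are filled by paths in the path-connected space $K$. So $M\in AE(I)$, and the case $A=\{0,1\}$ shows that $M$ is connected. Now Proposition~\ref{prop:above} gives $H^1(M;\mathbb F_p)=0$ and Proposition~\ref{prop:below} gives $H^1(M;\mathbb F_p)\ne0$. So no such $M$ exists. The last sentence of the theorem follows, since $\le$ implies $\le_m$ and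 $M\sim K$ implies $K\le M\le K\le E$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:above} shows directly where the guess of the introduction breaks down. If $L\le_m S^n$ with $n\ge1$, then $K\le_m S^n$, and the proposition would give $H^n(S^n;\mathbb F_p)=0$. So for every $n\ge1$ there is a compact metrizable $X$ with $\mathbb{RP}^2\in AE(X)$ and $\dim X>n$. The case $L=\mathrm{pt}$ of Theorem~\ref{thm:main} says that $B\mathbb Z/p$ itself has no finite-dimensional countable representative.
\end{remark}

\section{Complexes below a sphere}\label{sec:sphere}

We turn to Theorem~\ref{thm:class}. For a fixed compact $X$, the class of absolute extensors of $X$ is closed under homotopy pushouts.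

\begin{lemma}\label{lem:C}
Let $X$ be compact, let $U,V,W$ be non-empty CW complexes that are absolute extensors of $X$, and let $U\leftarrow V\to W$ be cellular maps. Then the double mapping cylinder $T=U\cup V\times I\cup W$ is an absolute extensor of $X$. Consequently mapping cones of maps between such complexes, their suspensions and their wedges are absolute extensors of $X$.
\end{lemma}

\begin{proof}
Let $t:T\to I$ be the height function, $0$ on $U$ and $1$ on $W$. Let $g:A\to T$ with $A$ closed in $X$. Extend $tg$ to $s:X\to I$ by Tietze's theorem and put $X_-=s^{-1}[0,\frac12]$, $X_+=s^{-1}[\frac12,1]$, $X_0=X_-\cap X_+$. We use Lemma~\ref{lem:basic}(d),(e) three times. First extend $g|:A\cap X_0\to V\times\frac12$ to $X_0\to V\times\frac12$. Together with $g$ this defines a map from the closed set $(A\cap X_-)\cup X_0$ to $t^{-1}[0,\frac12]\simeq U$; extend it over $X_-$. In the same way extend the map $(A\cap X_+)\cup X_0\to t^{-1}[\frac12,1]\simeq W$ over $X_+$. The two extensions agree on $X_0$ and glue to an extension of $g$.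

A point is an absolute extensor of $X$. Taking $W=\mathrm{pt}$, or $U=W=\mathrm{pt}$, or $V=\mathrm{pt}$, gives up to homotopy equivalence the mapping cone (of a cellular approximation, which has the same homotopy type), the suspension, and the wedge.
\end{proof}

In particular $S^n\in AE(X)$ implies $S^r\in AE(X)$ for all $r\ge n$. This is all that is needed to push maps off high-dimensional cells.

\begin{lemma}[compression]\label{lem:compress}
Let $X$ be compact with $S^n\in AE(X)$ and let $K$ be a CW complex. Every map $g:X\to K$ is homotopic, rel $g^{-1}(K^{(n)})$, to a map into $K^{(n)}$. Consequently $K\in AE(X)$ if and only if $K^{(n)}\in AE(X)$.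
\end{lemma}

\begin{proof}
Let $K'$ be a finite subcomplex containing $g(X)$. We induct on the number of cells of $K'$ of dimension greater than $n$; if there are none, nothing is needed. Otherwise let $e^q$, $q>n$, be a cell of maximal dimension. Then $K'\setminus e^q$ is a subcomplex and $e^q$ is open in $K'$. Let $D\subset e^q$ be a smaller concentric closed ball. Since $q-1\ge n$, the sphere $\partial D\cong S^{q-1}$ is an absolute extensor of the closed set $g^{-1}(D)$, so $g|:g^{-1}(\partial D)\to\partial D$ extends to $g':g^{-1}(D)\to\partial D$. Replace $g$ by $g'$ on $g^{-1}(D)$. The straight-line homotopy in the convex ball $D$ connects $g$ to the new map and is stationary outside $g^{-1}(\operatorname{int}D)$. The new map misses $\operatorname{int}D$, and pushing radially toward the boundary of the cell deforms $K'\setminus\operatorname{int}D$ onto $K'\setminus e^q$, keeping the latter fixed. The whole homotopy is stationary on $g^{-1}(K'\setminus e^q)\supset g^{-1}(K^{(n)})$ and ends in a map into $K'\setminus e^q$, to which induction applies.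

Let $A\subset X$ be closed. If $K\in AE(X)$, extend a map $A\to K^{(n)}$ to $X\to K$ and compress rel $A$. If $K^{(n)}\in AE(X)$, compress a map $A\to K$ into $K^{(n)}$, which is possible since $S^n\in AE(A)$, extend the result over $X$, and use Lemma~\ref{lem:basic}(c).
\end{proof}

The skeleton $K^{(n)}$ alone need not force $S^n\in AE(X)$; adding a wedge summand $S^n$ restores this condition.

\begin{proposition}\label{prop:skeleton}
If $K$ is non-empty and $K\le S^n$, then $K\sim S^n\vee K^{(n)}$.
\end{proposition}

\begin{proof}
Put $M=S^n\vee K^{(n)}$ and let $X$ be compact. If $K\in AE(X)$, then $S^n\in AE(X)$, so $K^{(n)}\in AE(X)$ by Lemma~\ref{lem:compress} and $M\in AE(X)$ by Lemma~\ref{lem:C}. If $M\in AE(X)$, then its retracts $S^n$ and $K^{(n)}$ are absolute extensors of $X$, and $K\in AE(X)$ by Lemma~\ref{lem:compress}.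
\end{proof}

\begin{proposition}\label{prop:sharp}
No CW complex $M$ with $\dim M<n$ satisfies both $S^n\le_m M$ and $M\le_m S^n$.
\end{proposition}

\begin{proof}
First, $S^n\in AE(I^n)$: a map from a closed $A\subset I^n$ extends over a neighborhood of $A$, hence over a subcomplex of a fine triangulation, and then over the remaining simplices, which have dimension at most $n$, because $\pi_i(S^n)=0$ for $i<n$. If $M$ is as in the statement, then $M\in AE(I^n)$. So $M\ne\emptyset$, and for $i\le n-1$ every map $S^i\to M$ extends over $D^{i+1}$, as one sees by placing $D^{i+1}$ in $I^n$. Since $\dim M\le n-1$, the identity of $M$ extends cell by cell over the cone on $M$, so $M$ is contractible and $M\in AE(I^{n+1})$. Then $S^n\in AE(I^{n+1})$, which is false because $\partial I^{n+1}$ is not a retract of $I^{n+1}$.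
\end{proof}

\section{Building a sphere from a complex with rational homology}\label{sec:stable}

The remaining task is the following.

\begin{proposition}\label{prop:bc}
If $L$ is a non-empty finite CW complex with $\tilde H_*(L;\mathbb Q)\ne0$, then $L\le S^n$ for some $n$.
\end{proposition}

By Lemmas~\ref{lem:C} and~\ref{lem:basic}(d), the non-empty complexes $T$ with $L\le T$ form a class that contains $L$ and is closed under mapping cones, suspensions and homotopy retracts. We must reach a sphere by these operations. As suspension is allowed, this is a problem in stable homotopy theory. One more closure property is needed.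

\begin{lemma}\label{lem:D}
If $L$ is a pointed CW complex and $V$ a finite connected pointed CW complex, then $L\le L\wedge V$.
\end{lemma}

\begin{proof}
Up to pointed homotopy equivalence $V$ has one vertex and is obtained from it by attaching cells in order of dimension; each stage $V'$ is connected, so each attaching map $S^{q-1}\to V'$, $q\ge1$, may be taken pointed. If $V''$ is the mapping cone of $S^{q-1}\to V'$, then $L\wedge V''$ is homotopy equivalent to the mapping cone of $\Sigma^{q-1}L\to L\wedge V'$. Starting from $L\wedge\mathrm{pt}=\mathrm{pt}$, Lemma~\ref{lem:C} and induction give the claim.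
\end{proof}

\subsection*{Stable background}
We work in the stable homotopy category, with sphere spectrum $\mathbb S$, groups of morphisms $[\ ,\ ]$, and suspension spectrum functor $\Sigma^\infty$, which preserves smash products and mapping cones. For a map $e$, $e^{(m)}$ denotes the $m$-fold smash power. We use the following facts.
\begin{itemize}
\item[(S1)] For a finite spectrum $V$ and all large $s$, $\Sigma^sV\simeq\Sigma^\infty V'$ for a finite connected pointed complex $V'$. For finite pointed complexes $T,T'$, $[\Sigma^\infty T,\Sigma^\infty T']=\varinjlim_l[\Sigma^lT,\Sigma^lT']_*$.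
\item[(S2)] Every map $f:A\to B$ has a cofiber $Cf$ and a fiber $\Sigma^{-1}Cf$. Smashing with a spectrum preserves cofiber sequences, and homology theories turn them into long exact sequences. If $f=0$, then $Cf\simeq B\vee\Sigma A$. For composable $f,g$ there is a cofiber sequence $Cf\to C(gf)\to Cg$ (octahedral axiom).
\item[(S3)] A finite spectrum $Y$ has a finite Spanier--Whitehead dual $DY$ with maps $u:\mathbb S\to Y\wedge DY$ and $\mathrm{ev}:DY\wedge Y\to\mathbb S$ such that $Y\xrightarrow{u\wedge1}Y\wedge DY\wedge Y\xrightarrow{1\wedge\mathrm{ev}}Y$ is the identity.
\item[(S4)] For a finite spectrum $\Phi$, $[\Phi,\mathbb S_{(p)}]=[\Phi,\mathbb S]\otimes\mathbb Z_{(p)}$ and $[\Phi,\mathbb S]\otimes\mathbb Q=H^0(\Phi;\mathbb Q)$. Also $\mathbb S_{(p)}\wedge\mathbb S_{(p)}\simeq\mathbb S_{(p)}$.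
\item[(S5)] For each prime $p$ there are Morava $K$-theories $K(r)$, $0\le r\le\infty$, with $K(0)=H\mathbb Q$ and $K(\infty)=H\mathbb F_p$. For $k=K(r)$, the coefficient ring $k_*$ is a graded field (non-zero homogeneous elements are units), and there is a natural K\"unneth isomorphism $k_*(A\wedge B)\cong k_*A\otimes_{k_*}k_*B$.
\item[(S6)] For finite $Y$ and $0<r<\infty$, $K(r)_*Y=0$ implies $K(r-1)_*Y=0$ \cite[Theorem~2.11]{Ravenel}.
\item[(S7)] A map $f$ from a finite spectrum to a $p$-local spectrum is smash nilpotent, that is, $f^{(m)}=0$ for some $m$, if and only if $K(r)_*f=0$ for all $0\le r\le\infty$ \cite[Theorem~3(iii)]{HS}.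
\end{itemize}

\begin{example}\label{ex:cp2}
Let $L=\mathbb{CP}^2=S^2\cup e^4$, attached by the Hopf map, so that $\Sigma^\infty L\simeq\Sigma^2C\eta$ for the stable Hopf map $\eta:\Sigma\mathbb S\to\mathbb S$. Writing $\eta^i=\eta^{i-1}\circ\Sigma^{i-1}\eta$, (S2) gives cofiber sequences $\Sigma^{i-1}C\eta\to C(\eta^i)\to C(\eta^{i-1})$. So $C(\eta^4)$ is built from four shifted copies of $\Sigma^\infty L$ by taking cofibers. Since the fourth stable homotopy group of spheres is $0$, we have $\eta^4=0$ and $C(\eta^4)\simeq\mathbb S\vee\Sigma^5\mathbb S$, which has the sphere as a retract.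
\end{example}

The example rests on a map to $\mathbb S$ whose cofiber is made from $L$ and which is nilpotent. For general $L$ duality supplies a candidate. Let $L$ be finite, connected and pointed, $Y=\Sigma^\infty L$, and let $e:\Phi\to\mathbb S$ be the fiber of $u:\mathbb S\to Y\wedge DY$. Then $\Phi$ is finite and $Ce\simeq Y\wedge DY$, to which Lemma~\ref{lem:D} applies. The source of $e$ is no longer a sphere, so smash powers replace composition powers.

\begin{lemma}\label{lem:nil}
If $\tilde H_*(L;\mathbb Q)\ne0$, then $e^{(m)}:\Phi^{(m)}\to\mathbb S$ is null for some $m\ge1$.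
\end{lemma}

\begin{proof}
Let $p$ be a prime, $0\le r\le\infty$ and $k=K(r)$. First, $k_*Y\ne0$; this is where the hypothesis is used. For $r=0$ it is the hypothesis. For $0<r<\infty$, vanishing would descend to $r=0$ by (S6). For $r=\infty$, the group $\tilde H_*(L;\mathbb Z)$ has a summand $\mathbb Z$, so $\tilde H_*(L;\mathbb F_p)\ne0$ by universal coefficients.

By (S3), $u\wedge1_Y$ has a left inverse, so $k_*(u\wedge1_Y)$ is injective on the non-zero module $k_*Y$. Under the K\"unneth isomorphism it equals $k_*u\otimes1$, so $k_*u\ne0$. A non-zero $k_*$-linear map out of the graded field $k_*=k_*\mathbb S$ is injective. By the long exact sequence, the image of $k_*e$ is the kernel of $k_*u$, so $k_*e=0$.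

By (S7), for every prime $p$ the composite $\Phi\xrightarrow{e}\mathbb S\to\mathbb S_{(p)}$ is smash nilpotent. By (S4) this means that for some $m_p$ the element $e^{(m_p)}$ vanishes in $[\Phi^{(m_p)},\mathbb S]\otimes\mathbb Z_{(p)}$, that is, $d_p\,e^{(m_p)}=0$ for an integer $d_p$ prime to $p$. The exponents $m_p$ might be unbounded, but only finitely many primes matter: the image of $e$ in $H^0(\Phi;\mathbb Q)=\mathrm{Hom}(H_0(\Phi;\mathbb Q),\mathbb Q)$ is $H_0(e;\mathbb Q)=0$, so $te=0$ for some $t\ge1$ by (S4). Choose $m\ge1$ with $m\ge m_p$ for all $p\mid t$. The smash product of maps is bilinear, so $e^{(m)}$ is killed by $t$ and by $d_p$ for each $p\mid t$. A prime $p$ dividing the order of $e^{(m)}$ would divide $t$ and then also $d_p$, which is impossible. Hence $e^{(m)}=0$.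
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bc}]
If $L$ is disconnected, two points in different components form a retract of $L$, so $L\le S^0$. Let $L$ be connected, with $Y,\Phi,e,m$ as above, and let $C_i$ be the cofiber of $e^{(i)}$. Then $C_1\simeq Y\wedge DY$ and $C_m\simeq\mathbb S\vee\Sigma\Phi^{(m)}$. For $i>1$ factor $e^{(i)}$ as
\[
\Phi^{(i-1)}\wedge\Phi\xrightarrow{\,1\wedge e\,}\Phi^{(i-1)}\xrightarrow{\,e^{(i-1)}\,}\mathbb S .
\]
The cofiber of $1\wedge e$ is $\Phi^{(i-1)}\wedge Y\wedge DY\simeq Y\wedge V_i$ with $V_i=DY\wedge\Phi^{(i-1)}$ finite. By (S2) there is a cofiber sequence $Y\wedge V_i\to C_i\to C_{i-1}$, so $C_i$ is the cofiber of a map $\Sigma^{-1}C_{i-1}\to Y\wedge V_i$.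

\emph{Claim.} For each $i\ge1$ and all large $s$ there is a finite pointed complex $T_{i,s}$ with $\Sigma^\infty T_{i,s}\simeq\Sigma^sC_i$ and $L\le T_{i,s}$.

It suffices to find $T_{i,s}$ for one $s$, since $\Sigma T_{i,s}$ then serves as $T_{i,s+1}$ by Lemma~\ref{lem:C}. For $i=1$ choose by (S1) a finite connected $V$ with $\Sigma^\infty V\simeq\Sigma^sDY$ and take $L\wedge V$; Lemma~\ref{lem:D} gives $L\le L\wedge V$. For $i>1$ take $s$ so large that $T'=T_{i-1,s-1}$ exists and $\Sigma^sV_i\simeq\Sigma^\infty V$ with $V$ finite and connected. Then $\Sigma^sC_i$ is the cofiber of a map $\Sigma^\infty T'\to\Sigma^\infty(L\wedge V)$. By (S1) its $l$-fold suspension, for some $l$, is realized by a map of complexes $\Sigma^lT'\to\Sigma^l(L\wedge V)$. Both complexes lie above $L$ by Lemmas~\ref{lem:C} and~\ref{lem:D}, so the mapping cone does too, and its suspension spectrum is $\Sigma^{s+l}C_i$. This proves the claim.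

Let $T=T_{m,s}$. Since $\Sigma^s\mathbb S$ is a retract of $\Sigma^sC_m$, there are stable maps $\Sigma^\infty S^s\to\Sigma^\infty T\to\Sigma^\infty S^s$ with composite the identity. By (S1), for some $l$ and $n=s+l$ they are realized by maps $S^n\to\Sigma^lT\to S^n$ whose composite is homotopic to the identity. Then $L\le T\le\Sigma^lT\le S^n$ by Lemmas~\ref{lem:C} and~\ref{lem:basic}(d).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
A compact CW complex is finite, so (b)$\Rightarrow$(c) is Proposition~\ref{prop:bc}.

(c)$\Rightarrow$(a). Let $K\le L\le S^n$ with $K$ countable. If $K=\emptyset$, it is its own representative. Otherwise $K\sim S^n\vee K^{(n)}$ by Proposition~\ref{prop:skeleton}, and this complex is countable of dimension at most $n$. This also proves the bound, and Proposition~\ref{prop:sharp} shows that it is sharp.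

(a)$\Rightarrow$(b). Suppose $\tilde H_*(L;\mathbb Q)=0$. Then $L$ is connected and $\tilde H_*(L;\mathbb Z)$ is finite. For a prime $p$ not dividing its order, Theorem~\ref{thm:main} gives a countable complex $K=L\times B\mathbb Z/p\le L$ that is not equivalent to any finite-dimensional countable complex. So (a) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dydak}
Jerzy Dydak, \emph{Extension theory of infinite symmetric products}, arXiv:math/0404332 (2004).

\bibitem{HS}
Hopkins and Smith, \emph{Nilpotence and stable homotopy theory II}, Ann.\ of Math.\ 148 (1998).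

\bibitem{MS}
Marde\v{s}i\'c and Segal, \emph{Shape Theory}.

\bibitem{Miller}
H.~Miller, \emph{The Sullivan conjecture on maps from classifying spaces}, Ann.\ of Math.\ 120 (1984).

\bibitem{Ravenel}
Ravenel, \emph{Localization with respect to certain periodic homology theories}, Amer.\ J.\ Math.\ 106 (1984).

\end{thebibliography}
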